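\title{The $h$-function of a pair of ideals need not be piecewise polynomial}

\begin{abstract}
For $\mathfrak m$-primary ideals $I,J$ of a local ring $R$ of characteristic $p>0$, the $h$-function records the growth of the length of $R/(I^{\lceil sq\rceil}+J^{[q]})$ as $q=p^e\to\infty$. As $s$ grows it passes from the Hilbert--Samuel multiplicity of $I$ to the Hilbert--Kunz multiplicity of $J$. We answer in the negative a question posed by Meng and Mukhopadhyay: in every characteristic and every dimension $d\ge2$ there is a regular local ring and an ideal $I$ such that, for $J=\mathfrak m$, the $h$-function is not piecewise polynomial, nor piecewise real-analytic, with a countable exceptional set. The obstruction is a Cantor set that comes from the syzygies of powers of $x$, $y$, $x+y$. We compute one such function completely in characteristic $3$, and we show that in dimension one the $h$-function is piecewise linear with finitely many pieces.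
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(R,\mathfrak m)$ be a noetherian local ring of prime characteristic $p>0$ and Krull dimension $d$. The letter $q$ always denotes a power $p^e$ with $e\ge0$. The $q$-th \emph{Frobenius power} of an ideal $J$ is $J^{[q]}=(g^q:g\in J)$; it is generated by the $q$-th powers of any set of generators of $J$. We set $I^n=R$ for $n\le0$, and $\mathfrak m$-primary ideals are proper. For ideals $I,J$ with $I+J$ $\mathfrak m$-primary, the \emph{$h$-function} of $(R,I,J)$ is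
\[
h_{R,I,J}(s)=\lim_{q\to\infty}\frac1{q^d}\,\ell_R\!\left(\frac{R}{I^{\lceil sq\rceil}+J^{[q]}}\right),\qquad s\in\mathbb R .
\]
It is known that the limit exists for every $s$. For the triples treated below, existence will also come out of the computation.

Suppose that $I$ and $J$ are both $\mathfrak m$-primary. The function $h=h_{R,I,J}$ is nondecreasing, because $I^{\lceil sq\rceil}$ shrinks as $s$ grows, and it joins two invariants: the Hilbert--Samuel multiplicity $e(I,R)=\lim_n d!\,\ell(R/I^n)/n^d$ and the Hilbert--Kunz multiplicity $e_{HK}(J,R)=\lim_q\ell(R/J^{[q]})/q^d$. Indeed, the two ends of $h$ are known: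
\begin{itemize}
\item $h(s)=0$ for $s\le0$, since then $I^{\lceil sq\rceil}=R$.
\item $h(s)=e(I,R)\,s^d/d!$ for small $s>0$. If $J^m\subset I$, then $J^{[q]}\subset J^q\subset I^{\lfloor q/m\rfloor}$, so for $s<1/m$ and large $q$ the Frobenius power is absorbed by $I^{\lceil sq\rceil}$.
\item $h(s)=e_{HK}(J,R)$ for large $s$. If $I^m\subset J$ and $J$ has $\mu$ generators, then $I^{m\mu q}\subset J^{\mu q}\subset J^{[q]}$.
\end{itemize}
What happens in between? For $R=k[x,y]_{(x,y)}$ and $I=J=\mathfrak m$ the length counts monomials $x^iy^j$ with $i,j<q$ and $i+j<\lceil sq\rceil$. So $h(s)$ is the area of the part of the unit square below the line $u+v=s$, which is $s^2/2$ on $[0,1]$, then $1-(2-s)^2/2$ on $[1,2]$, then $1$. In dimension one, $h$ is always piecewise linear (Theorem~\ref{thm:C}). One is led to expect polynomial pieces in general, and the following question, posed by Meng and Mukhopadhyay \cite{MM}, asks for this in a generous form that allows infinitely many pieces.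

\medskip
\noindent\textbf{Question.} Let $I,J$ be $\mathfrak m$-primary ideals of a noetherian local ring $R$ of characteristic $p$ and dimension at least two. Is there a countable set $S\subset\mathbb R$ such that $\mathbb R\setminus S$ is a countable disjoint union of open intervals on each of which $h_{R,I,J}$ is given by a polynomial?
\medskip

The answer is no. Let $k$ be any field of characteristic $p$, let $P=k[x,y]$ and $z=x+y$, and put
\begin{equation}\label{eq:abc}
(a,b,c)=\begin{cases}(1,1,1)&\text{if }p\ge3,\\ (3,5,6)&\text{if }p=2,\end{cases}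
\qquad f=x^ay^bz^c,\quad D=a+b+c,\quad N=D+1 .
\end{equation}
For $d\ge2$ let $R_d$ be the localization of $k[x,y,t_1,\dots,t_{d-2}]$ at the homogeneous maximal ideal, a regular local ring of dimension $d$, and let
\[
I_d=(f)+(x,y)^N+(t_1,\dots,t_{d-2}),\qquad J_d=\mathfrak m=(x,y,t_1,\dots,t_{d-2}).
\]

\begin{theorem}\label{thm:A}
Let $p$ be any prime and $d\ge2$. For no countable set $S\subset\mathbb R$ is $\mathbb R\setminus S$ a countable disjoint union of open intervals on each of which $h_{R_d,I_d,J_d}$ is polynomial. The same holds with ``polynomial'' replaced by ``real-analytic''.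
\end{theorem}

For $p=3$ and $d=2$ the function can be written down completely.

\begin{theorem}\label{thm:B}
Let $p=3$, $R=k[x,y]_{(x,y)}$, $I=(xy(x+y))+(x,y)^4$, $J=(x,y)$ and $h=h_{R,I,J}$. Then $h(s)=6s^2$ on $[0,\frac14]$, $h(s)=1$ for $s\ge\frac23$, and on $[\frac14,\frac23]$
\[
h(s)=6s^2-\tfrac35(4s-1)^2+E(s),
\]
where $E$ is as follows. Put $u_0=\frac25(4s-1)\in[0,\frac23]$. Then $E(s)=0$ if and only if $u_0/2$ lies in the middle-thirds Cantor set. Otherwise $u_0$ lies in a unique gap $(\gamma-r,\gamma+r)$, where $\gamma=\frac{2\kappa+1}{3^e}$, $r=3^{-e-1}$, $e\ge1$, and the integer $0\le\kappa<3^{e-1}$ has only the ternary digits $0$ and $2$. With $\tau=|u_0-\gamma|$ and $\lambda=\frac32(r-\tau)$,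
\[
E(s)=\begin{cases}\frac58\lambda^2&\text{if }\tau\ge\frac35r,\\[2pt] \frac58\lambda^2-\frac38(\lambda-\tau)^2&\text{if }\tau\le\frac35r.\end{cases}
\]
\end{theorem}

The hypothesis $d\ge2$ in Theorem~\ref{thm:A} is sharp.

\begin{theorem}\label{thm:C}
If $\dim R=1$ and $I,J$ are $\mathfrak m$-primary, then on $[0,\infty)$ the function $h_{R,I,J}$ is a finite sum of functions $s\mapsto C\min(sv,w)$ with $C,v,w\ge0$. In particular it is piecewise linear with finitely many pieces. If $\dim R=0$, then $h_{R,I,J}(s)=\ell(R)$ for $s>0$.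
\end{theorem}

The proof of Theorem~\ref{thm:A} runs as follows. The ideal $(f)+(x,y)^{N}$ is built so that, in each degree, its $n$-th power coincides with a single power of $f$. This reduces $h$ to the Hilbert functions of the rings $P/(x^q,y^q,f^i)$, and each of these is governed by one integer, the gap between the degrees of the two generating syzygies (Section~\ref{sec:gaps}). The rescaled gaps form a Lipschitz function $\Delta(u)$ of $u=i/q$, and $h=h_0+E$, where $h_0$ consists of two quadratic pieces and $E\ge0$ vanishes exactly where $\Delta$ does, after an affine change of variable (Section~\ref{sec:slicing}). Section~\ref{sec:example} computes the first piece of $\Delta$ by hand for $p=3$. Section~\ref{sec:maxima} locates all positive gaps, and Section~\ref{sec:zeros} deduces that the zero set of $\Delta$ contains a Cantor set but no interval that meets it. An analytic function cannot vanish in this way. Passing from $d$ to $d+1$ integrates $h$, which preserves the failure of analyticity (Section~\ref{sec:proofA}). Sections~\ref{sec:proofB} and~\ref{sec:proofC}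 prove Theorems~\ref{thm:B} and~\ref{thm:C}.

We write $\mathbb N=\{0,1,2,\dots\}$ and $t_+=\max(t,0)$, and $\|\cdot\|$ is the $L^1$-norm on $\mathbb R^3$. An integer vector is \emph{odd} or \emph{even} according to the parity of the sum of its coordinates.

\section{Syzygy gaps in two variables}\label{sec:gaps}

Let $g_1,g_2,g_3\in P$ be nonzero forms of degrees $d_1,d_2,d_3$ such that $P/(g_1,g_2,g_3)$ has finite length; the value zero is allowed. A \emph{syzygy of degree $j$} is a triple $(F,G,H)\in P_{j-d_1}\times P_{j-d_2}\times P_{j-d_3}$ with $Fg_1+Gg_2+Hg_3=0$. These span a graded module $\mathrm{Syz}$, and the sequence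
\[
0\to\mathrm{Syz}\to P(-d_1)\oplus P(-d_2)\oplus P(-d_3)\to P\to P/(g_1,g_2,g_3)\to0
\]
is exact. By Hilbert's syzygy theorem in two variables, $\mathrm{Syz}$ is a graded free module, and its rank is $3-1=2$. Let $\alpha\le\beta$ be the degrees of its generators. Thus $\alpha$ is the least degree of a nonzero syzygy, and every syzygy of degree less than $\beta$ is a multiple of the generator of degree $\alpha$. Since $\dim_kP_j=(j+1)_+$, we obtain for $j\ge0$ and $X=j+1$
\begin{equation}\label{eq:hilbert}
\dim_k\big(P/(g_1,g_2,g_3)\big)_j=X-\sum_{\nu=1}^3(X-d_\nu)_++(X-\alpha)_++(X-\beta)_+ .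
\end{equation}
For large $j$ the left side is $0$, which gives $\alpha+\beta=d_1+d_2+d_3$. The \emph{syzygy gap} is
\begin{equation}\label{eq:gap}
\delta(g_1,g_2,g_3)=\beta-\alpha=d_1+d_2+d_3-2\alpha\ \ge0 .
\end{equation}
To see what the gap measures, put $\mu=\frac12(d_1+d_2+d_3)$, so that $\alpha=\mu-\delta/2$ and $\beta=\mu+\delta/2$. For real $t$ and $\eta\ge0$ one has $(t+\eta)_++(t-\eta)_+=2t_++(\eta-|t|)_+$: both sides equal $2t$, $t+\eta$, $0$ on the ranges $t\ge\eta$, $|t|\le\eta$, $t\le-\eta$. Hence
\begin{equation}\label{eq:tent}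
(X-\alpha)_++(X-\beta)_+=2(X-\mu)_++\big(\tfrac\delta2-|X-\mu|\big)_+ .
\end{equation}
So the Hilbert function \eqref{eq:hilbert} is a part that depends only on the degrees $d_\nu$, plus a triangular excess of height $\delta/2$ centered at $X=\mu$.

\begin{lemma}\label{lem:rules}
Let $\delta=\delta(g_1,g_2,g_3)$.
\begin{enumerate}
\item[(a)] $\delta\equiv d_1+d_2+d_3\pmod2$.
\item[(b)] Multiplying one $g_\nu$ by a nonzero linear form $L$, provided the colength stays finite, changes $\delta$ by $+1$ or $-1$.
\item[(c)] $\delta(g_1^p,g_2^p,g_3^p)=p\,\delta$.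
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is read off from \eqref{eq:gap}. For (b), let $\alpha'$ belong to $(g_1,g_2,Lg_3)$. If $(F,G,H)$ is a syzygy of $(g_1,g_2,Lg_3)$, then $(F,G,LH)$ is a syzygy of $(g_1,g_2,g_3)$ of the same degree, so $\alpha\le\alpha'$. If $(F,G,H)$ is a syzygy of $(g_1,g_2,g_3)$, then $(LF,LG,H)$ is a syzygy of $(g_1,g_2,Lg_3)$ of degree one higher, so $\alpha'\le\alpha+1$. The sum of the degrees rises by $1$, so the new gap is $\delta+1$ if $\alpha'=\alpha$ and $\delta-1$ if $\alpha'=\alpha+1$.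

For (c), the map $g\mapsto g^p$ is a ring isomorphism from $P$ onto $P^p=k^p[x^p,y^p]$ that multiplies degrees by $p$. So the syzygies of $(g_1^p,g_2^p,g_3^p)$ over $P^p$ are free on generators of degrees $p\alpha$ and $p\beta$. The ring $P$ is a free $P^p$-module, with basis the products $\omega x^iy^j$ where $0\le i,j<p$ and $\omega$ runs through a basis of $k$ over $k^p$. Hence the same two elements freely generate the syzygies over $P$.
\end{proof}

For $(A,B,C)\in\mathbb N^3$ we write $\delta(A,B,C)=\delta(x^A,y^B,z^C)$; the colength is always finite. Two points of $\mathbb N^3$ are \emph{neighbors} if their distance is $1$. Let $T\subset\mathbb R^3$ be the open cone of points $(A,B,C)$ that satisfy the strict triangle inequalities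
\[
w_1=B+C-A>0,\qquad w_2=A+C-B>0,\qquad w_3=A+B-C>0 .
\]
Points of $T$ have positive coordinates, since for instance $2A=w_2+w_3$.

\begin{lemma}\label{lem:lattice}
The function $\delta\colon\mathbb N^3\to\mathbb N$ has the following properties.
\begin{enumerate}
\item[(a)] It is symmetric in $A,B,C$.
\item[(b)] Its values at neighbors differ by exactly $1$, and $|\delta(v)-\delta(v')|\le\|v-v'\|$.
\item[(c)] If $w_\nu\le0$ at $v$, then $\delta(v)=-w_\nu$. If $v\in T$, then $\delta(v)\le\min(w_1,w_2,w_3)$.
\item[(d)] If $Q\in\mathbb N^3$ is odd and $j\ge0$, then $\delta(v)\ge p^j-\|v-p^jQ\|$ for all $v\in\mathbb N^3$.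
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The linear forms $x,y,-z$ have sum zero, so each permutation of them is induced by a linear change of coordinates, and signs of the generators do not affect degrees of syzygies.

(b) The first claim is Lemma~\ref{lem:rules}(b). Two points $v,v'$ are joined inside $\mathbb N^3$ by $\|v-v'\|$ unit steps.

(c) By (a) take $\nu=3$. A syzygy with $H\ne0$ has degree at least $C$. The syzygies with $H=0$ are the multiples of $(y^B,-x^A,0)$, which has degree $A+B$. So $\min(C,A+B)\le\alpha\le A+B$. If $C\ge A+B$, then $\alpha=A+B$ and $\delta=C-A-B$. If $C<A+B$, then $\alpha\ge C$ and $\delta\le A+B-C$.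

(d) The number $\delta(Q)$ is odd, hence at least $1$, so $\delta(p^jQ)\ge p^j$ by Lemma~\ref{lem:rules}(c). Now apply (b).
\end{proof}

Outside $T$ the gap is linear and independent of $p$. Inside $T$, part (d) raises a pyramid of height at least $p^j$ over every point $p^jQ$ with $Q$ odd. These pyramids at all scales are the source of the Cantor set.

\section{The $h$-function of $(f)+(x,y)^{D+1}$}\label{sec:slicing}

In this section $a,b,c\in\mathbb N$ are arbitrary with $D=a+b+c\ge1$, and $f=x^ay^bz^c$, $N=D+1$. For $i\ge0$ let $\delta(q;i)=\delta(x^q,y^q,f^i)$. Lemma~\ref{lem:rules} gives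
\[
\delta(pq;pi)=p\,\delta(q;i),\qquad|\delta(q;i+1)-\delta(q;i)|\le D,\qquad\delta(q;i)\equiv Di\pmod2 .
\]
By the first relation $\delta(q;i)/q$ depends only on $i/q$. By the second it is a $D$-Lipschitz function on the dense set $\mathbb Z[\frac1p]\cap[0,\infty)$. So there is a unique continuous function $\Delta\colon[0,\infty)\to[0,\infty)$ with
\begin{equation}\label{eq:Delta}
\delta(q;i)=q\,\Delta(i/q)\ \text{ for all }q,i,\qquad|\Delta(u)-\Delta(u')|\le D|u-u'| .
\end{equation}
For small $u$ the function $\Delta$ is the lattice function $\delta(A,B,C)$ read along the segment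
\[
\theta(u)=(1-au,\,1-bu,\,cu).
\]

\begin{lemma}\label{lem:segment}
If $ai\le q$ and $bi\le q$, then $\delta(q;i)=\delta(q-ai,\,q-bi,\,ci)=\delta\big(q\,\theta(i/q)\big)$. In particular $\Delta(0)=0$.
\end{lemma}

\begin{proof}
Suppose $Fx^q+Gy^q+Hx^{ai}y^{bi}z^{ci}=0$. Then $y^{bi}$ divides the last two terms, hence $F$, and $x^{ai}$ divides the first and last terms, hence $G$. Writing $F=y^{bi}F_1$, $G=x^{ai}G_1$ and dividing by $x^{ai}y^{bi}$ gives $F_1x^{q-ai}+G_1y^{q-bi}+Hz^{ci}=0$. This identifies the two syzygy modules up to a shift of degree by $(a+b)i$. Finally $\delta(q,q,0)=0$ by Lemma~\ref{lem:lattice}(c).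
\end{proof}

The third line $z$ is essential. If $c=0$, then $\theta(u)\notin T$ and Lemma~\ref{lem:lattice}(c) gives $\Delta(u)=|a-b|\,u$ as long as $au,bu\le1$.

We now need an $\mathfrak m$-primary ideal $I$ whose $h$-function sees $\Delta$. The choice $I=(f)+(x,y)^N$ with $N=\deg f+1$ has two virtues. Trading one factor $(x,y)^N$ for one factor $f$ lowers the initial degree by exactly one, so each degree of $I^n$ is matched with one power of $f$. And the resulting weight in the integral below has slope $1+\frac D2$, which beats the Lipschitz constant $\frac D2$ of $\Delta/2$; this is what makes the zeros of $\Delta$ visible in $h$.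

\begin{proposition}\label{prop:slicing}
Let $R=k[x,y]_{(x,y)}$, $I=(f)+(x,y)^N$, $J=(x,y)$ and $h=h_{R,I,J}$. For $s>0$ we have $h(s)=h_0(s)+E(s)$, where
\begin{align*}
h_0(s)&=\tfrac{ND}2s^2-\tfrac D{D+2}\big((Ns-1)_+\big)^2,\\
E(s)&=\int_0^{Ns}\Big(\tfrac12\Delta(u)-\big|Ns-1-(1+\tfrac D2)u\big|\Big)_+\,du .
\end{align*}
For $0<s\le\frac1N$ we have $E(s)=0$, and $h$ is continuous on $\mathbb R$. For $s>\frac1N$ put $u_0(s)=\frac{2(Ns-1)}{D+2}$. Then
\begin{equation}\label{eq:E}
E(s)=\int_0^{Ns}\Big(\tfrac12\Delta(u)-(1+\tfrac D2)\,|u-u_0(s)|\Big)_+\,du ,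
\end{equation}
and $E(s)=0$ if and only if $\Delta(u_0(s))=0$.
\end{proposition}

\begin{proof}
The ideals $I^n+J^{[q]}$ are extended from homogeneous ideals of $P$ that contain a power of $(x,y)$, so the lengths are $k$-dimensions of graded quotients of $P$. We work in $P$ and write $\mathfrak n=(x,y)P$.

\emph{The graded pieces of $I^n$.} Let $n\ge1$. We have $I^n=\sum_{i=0}^nf^i\mathfrak n^{N(n-i)}$. The degree $j$ part of the $i$-th summand is $f^iP_{j-Di}$ if $j\ge Di+N(n-i)=Nn-i$, and $0$ otherwise. For $j\ge Nn$ the exponent $i=0$ is admissible and $(I^n)_j=P_j$. For $0\le j<Nn$ we claim that $(I^n)_j=(f^{Nn-j}P)_j$. The admissible exponents are those with $Nn-j\le i\le n$. If $Nn-j\le n$, the smallest one, $i=Nn-j$, gives a space containing all the others. If $Nn-j>n$, no exponent is admissible and $(I^n)_j=0$; also $j<Dn<D(Nn-j)$, so $(f^{Nn-j}P)_j=0$. Setting $i=Nn-j$, we obtain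
\begin{equation}\label{eq:sum}
\ell\big(R/(I^n+J^{[q]})\big)=\sum_{i=1}^{Nn}\dim_k\big(P/(x^q,y^q,f^i)\big)_{Nn-i}.
\end{equation}

\emph{The limit.} Apply \eqref{eq:hilbert} and \eqref{eq:tent} with degrees $q,q,Di$, with $\mu=q+\frac D2i$ and $X_i=Nn-i+1$. The $i$-th summand of \eqref{eq:sum} equals $q\,\Phi(i/q,X_i/q)$, where
\[
\Phi(u,\xi)=\xi-2(\xi-1)_+-(\xi-Du)_++2\big(\xi-1-\tfrac D2u\big)_++\big(\tfrac12\Delta(u)-|\xi-1-\tfrac D2u|\big)_+
\]
is a Lipschitz function on $[0,\infty)\times\mathbb R$ that does not depend on $q$. Take $n=\lceil sq\rceil$. Then $0<X_i/q-(Ns-i/q)<(N+1)/q$ for all $i$, and $Nn/q\to Ns$. So \eqref{eq:sum} divided by $q^2$ differs by $O(1/q)$ from a Riemann sum for $\int_0^{Ns}\Phi(u,Ns-u)\,du$, and the limit $h(s)$ exists and equals this integral. For $\xi=Ns-u$ we have $\xi-Du=N(s-u)$ and $\xi-1-\frac D2u=Ns-1-(1+\frac D2)u$. The last term of $\Phi$ integrates to $E(s)$. The first four integrate to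
\[
\tfrac12N^2s^2-\big((Ns-1)_+\big)^2-\tfrac12Ns^2+\tfrac2{D+2}\big((Ns-1)_+\big)^2=h_0(s).
\]

\emph{The term $E$.} If $Ns\le1$, then $|Ns-1-(1+\frac D2)u|\ge(1+\frac D2)u\ge\frac12\Delta(u)$, because $\Delta(u)\le Du$. So $E(s)=0$ and $h(s)=\frac{ND}2s^2\to0$ as $s\to0^+$. The integrand of $E$ is continuous in $(s,u)$, so $h$ is continuous on $(0,\infty)$, and hence on $\mathbb R$. Let $Ns>1$. Then $0<u_0<Ns$ and $Ns-1=(1+\frac D2)u_0$, which gives \eqref{eq:E}. If $\Delta(u_0)=0$, then $\frac12\Delta(u)\le\frac D2|u-u_0|$ and the integrand vanishes identically. If $\Delta(u_0)>0$, the integrand is continuous, nonnegative, and positive at the interior point $u_0$, so $E(s)>0$.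
\end{proof}

\section{The first tent in characteristic 3}\label{sec:example}

Let $p=3$ and $f=xyz$, so $D=3$, $N=4$, and $\delta(q;i)=\delta(q-i,q-i,i)$ for $i\le q$. We compute $\Delta$ on $[\frac29,\frac49]$ by hand.

\emph{The peak.} The gap $\delta(3;1)=\delta(2,2,1)$ comes from the relation $x^2-y^2-(x-y)z=0$; it is odd and at most $w_1=1$, so it equals $1$. Cubing gives $x^6-y^6-(x^3-y^3)z^3=0$, a syzygy of $(x^6,y^6,z^3)$ of degree $6$, well below half of $6+6+3$. This is the Frobenius rule $\delta(9;3)=3$. Thus $\Delta(\frac13)=\frac13$.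

\emph{The left foot.} For $\delta(9;2)=\delta(7,7,2)$ the degrees add up to $16$, so the gap is $0$ unless there is a nonzero syzygy of degree $7$. Such a syzygy means that $z^2$ divides $c_1x^7+c_2y^7$ with $c_1,c_2\in k$ not both zero. Then $c_1x^7+c_2$ has a double root at $x=-1$. Its derivative there is $7c_1=c_1$, so $c_1=0$ and then $c_2=0$. Hence $\Delta(\frac29)=0$.

\emph{The right foot.} For $\delta(9;4)=\delta(5,5,4)$ the degrees add up to $14$, and we must exclude a syzygy of degree $6$. In one, $H=c_0x^2+c_1xy+c_2y^2$ satisfies $Hz^4\in(x^5,y^5)$. Since $z^4=(x+y)(x^3+y^3)=x^4+x^3y+xy^3+y^4$, the coefficients of $x^4y^2$, $x^3y^3$, $x^2y^4$ in $Hz^4$ are $c_1+c_2$, $c_0+c_2$, $c_0+c_1$. They vanish only if $H=0$, since $2\ne0$ in $k$, and the syzygies with $H=0$ begin in degree $10$. Hence $\Delta(\frac49)=0$.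

As $\Delta$ is $3$-Lipschitz, these three values force $\Delta(u)=\frac13-3|u-\frac13|$ on $[\frac29,\frac49]$: the peak gives the lower bound and the feet give the upper bound. By Proposition~\ref{prop:slicing}, $E$ vanishes at $s=\frac7{18}$ and $s=\frac{19}{36}$ and is positive between them.

The same peak recurs at every scale. For odd $i$ the gap $\delta(q;i)$ is odd, so $\Delta(i/q)\ge1/q$ and $\Delta>0$ within distance $\frac1{3q}$ of $i/q$. A point $u$ escapes all these intervals exactly when each $3^eu$ has distance at least $\frac13$ from the odd integers, that is, when the fractional part of $3^eu/2$ never lies in $(\frac13,\frac23)$. For $u\in[0,\frac23]$ this says that $u/2$ belongs to the middle-thirds Cantor set. If $\Delta$ vanishes at all such $u$, its graph is the one in Figure~\ref{fig:tents}. The lower bounds cost nothing. The difficulty is the vanishing: we must exclude low-degree syzygies at infinitely many points, and computations like the two above do not scale. The next section supplies the structural reason.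

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.2,yscale=0.12]
\fill[gray!35] (30,0)--(32.25,11.25)--(27,27)--(25.5,22.5)--cycle;
\draw[->] (-1,0)--(57,0) node[right] {$u$};
\draw[thick] (0,0)--(2,0)--(3,3)--(4,0)--(6,0)--(9,9)--(12,0)--(14,0)--(15,3)--(16,0)--(18,0)--(27,27)--(36,0)--(38,0)--(39,3)--(40,0)--(42,0)--(45,9)--(48,0)--(50,0)--(51,3)--(52,0)--(54,0);
\draw[dashed] (24,30)--(30,0)--(36,30);
\node[below] at (0,0) {$0$};
\node[below] at (18,0) {$\frac29$};
\node[below] at (30,0) {$u_0$};
\node[below] at (36,0) {$\frac49$};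
\node[below] at (54,0) {$\frac23$};
\end{tikzpicture}
\caption{The rescaled syzygy gap $\Delta$ for $p=3$, $f=xy(x+y)$ on $[0,\frac23]$: a tent of slope $\pm3$ over each gap of a Cantor set (three generations are drawn; the flat pieces carry smaller tents). The dashed wedge is $5|u-u_0|$. The excess $E(s)$ in the $h$-function is half the shaded area, with $u_0=\frac25(4s-1)$.}
\label{fig:tents}
\end{figure}

\section{Local maxima of the gap}\label{sec:maxima}

We prove a converse to Lemma~\ref{lem:lattice}(d): inside $T$, the gap is positive only under one of the pyramids. The plan is to climb from a point with positive gap to a local maximum and to show that a local maximum of height at least $2$ is $p$ times a lower one. A point of $T\cap\mathbb Z^3$ is a \emph{local maximum} if none of its six neighbors, all of which lie in $\mathbb N^3$, has a larger gap. First we translate this into divisibility properties of the minimal syzygy.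

\begin{lemma}\label{lem:raise}
Let $(F,G,H)\ne0$ be a syzygy of $(x^A,y^B,z^C)$ of least degree $\alpha$, and $\delta=\delta(A,B,C)$. If $x\mid F$, then $\delta(A+1,B,C)=\delta+1$. If $A\ge1$, $x\mid G$ and $x\mid H$, then $\delta(A-1,B,C)=\delta+1$. The same holds for $y$ and $B$ with the roles of $F$ and $G$ exchanged.
\end{lemma}

\begin{proof}
In the first case $(F/x,G,H)$ is a syzygy for $(A+1,B,C)$ of degree $\alpha$, so by \eqref{eq:gap} the new gap is at least $A+B+C+1-2\alpha=\delta+1$. In the second case $(F,G/x,H/x)$ is a syzygy for $(A-1,B,C)$ of degree $\alpha-1$, so the new gap is at least $A+B+C-1-2(\alpha-1)=\delta+1$. Equality holds by Lemma~\ref{lem:lattice}(b).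
\end{proof}

To bring in the characteristic we differentiate the syzygy, since $A$ and $B$ then appear as coefficients in $k$. A derivation that kills $z$ leaves $z^C$ intact, and multiplying by $xy$ restores $x^A$ and $y^B$. The result is a new syzygy one degree higher, and a gap of at least $2$ leaves it no room to be independent.

\begin{lemma}\label{lem:divides}
If $(A,B,C)\in T\cap\mathbb Z^3$ is a local maximum with $\delta(A,B,C)\ge2$, then $p$ divides $A$, $B$ and $C$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lattice}(a) it suffices to prove $p\mid A$ and $p\mid B$. Let $(F,G,H)$ be the generating syzygy of degree $\alpha$, and let $'$ denote the derivation $\partial_x-\partial_y$, so that $x'=1$, $y'=-1$, $z'=0$. Differentiating $Fx^A+Gy^B+Hz^C=0$ and multiplying by $xy$ gives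
\[
y(xF'+AF)\,x^A+x(yG'-BG)\,y^B+xyH'\,z^C=0 .
\]
This syzygy has degree $\alpha+1<\beta$, so it equals $L\cdot(F,G,H)$ for a linear form $L$, possibly zero:
\begin{equation}\label{eq:three}
y(xF'+AF)=LF,\qquad x(yG'-BG)=LG,\qquad xyH'=LH .
\end{equation}
By maximality and Lemma~\ref{lem:raise}, $x\nmid F$ and $y\nmid G$. Modulo $x$ the first equation reads $(Ay-L)F\equiv0$, so $L\equiv Ay\pmod x$. Modulo $y$ the second reads $(Bx+L)G\equiv0$, so $L\equiv-Bx\pmod y$. Hence $L=Ay-Bx$, and the first two equations of \eqref{eq:three} simplify to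
\[
yF'=-BF,\qquad xG'=AG .
\]
Suppose $p\nmid A$. Then $xG'=AG$ gives $x\mid G$, and the third equation modulo $x$ reads $AyH\equiv0$, so $x\mid H$. Lemma~\ref{lem:raise} gives $\delta(A-1,B,C)>\delta(A,B,C)$, a contradiction. Suppose $p\nmid B$. Then $yF'=-BF$ gives $y\mid F$, and the third equation modulo $y$ reads $BxH\equiv0$, so $y\mid H$. Then $\delta(A,B-1,C)>\delta(A,B,C)$, again a contradiction.
\end{proof}

The hypothesis $\delta\ge2$ cannot be dropped: $(1,1,1)$ has gap $1$, and its neighbors are permutations of $(2,1,1)$ and $(0,1,1)$, which have gap $0$ by Lemma~\ref{lem:lattice}(c).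

\begin{proposition}\label{prop:pyramid}
Let $v\in T\cap\mathbb Z^3$ with $\delta(v)>0$. Then there are $j\ge0$ and an odd point $Q\in T\cap\mathbb Z^3$ with $\|v-p^jQ\|<p^j$.
\end{proposition}

\begin{proof}
Starting at $v$, move to a neighbor with larger gap as long as there is one. A unit step changes each $w_\nu$ by $\pm1$, so a neighbor of a point of $T\cap\mathbb Z^3$ has all $w_\nu\ge0$, and if some $w_\nu$ is $0$ its gap is $0$ by Lemma~\ref{lem:lattice}(c). So the path stays in $T$. The quantity $\sum_\nu(w_\nu-\delta)=A+B+C-3\delta$ is nonnegative on $T\cap\mathbb Z^3$ and drops by at least $2$ at each step. Hence the path ends, at a local maximum $v'$, and each step has raised the gap by one: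
\[
\delta(v')\ge\delta(v)+\|v-v'\|>\|v-v'\| .
\]
If $\delta(v')\ge2$, Lemma~\ref{lem:divides} gives $v'=pv''$ with $v''\in T\cap\mathbb Z^3$, and $\delta(v'')=\delta(v')/p\ge1$. The point $v''$ is again a local maximum. Otherwise $\delta(v''+\epsilon)=\delta(v'')+1$ for some $\epsilon\in\mathbb Z^3$ of norm one, so $\delta(v'+p\epsilon)=\delta(v')+p$; then each of the $p$ steps from $v'$ to $v'+p\epsilon$ raises the gap, including the first. Repeating the division, we reach $v'=p^jQ$ with $Q\in T\cap\mathbb Z^3$ and $\delta(Q)=1$. Then $Q$ is odd by Lemma~\ref{lem:rules}(a), and $\|v-p^jQ\|<\delta(v')=p^j$.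
\end{proof}

We shall use the proposition in the following rescaled form.

\begin{corollary}\label{cor:criterion}
Let $u\in\mathbb Z[\frac1p]$ be such that $\theta(u)\in T$ and all coordinates of $\theta(u)$ are at most $1$. If $\|p^e\theta(u)-Q\|\ge1$ for every $e\ge0$ and every odd $Q\in\mathbb Z^3$, then $\Delta(u)=0$.
\end{corollary}

\begin{proof}
The coordinates of $\theta(u)$ are positive, so $u>0$ and $au,bu<1$. Write $u=i/q$ with $q=p^{e_1}$ and suppose $\Delta(u)>0$. By Lemma~\ref{lem:segment}, $v=q\,\theta(u)$ has $\delta(v)>0$. Proposition~\ref{prop:pyramid} gives an odd $Q\in T\cap\mathbb Z^3$ and $e=e_1-j\in\mathbb Z$ with $\|p^e\theta(u)-Q\|<1$. If $e<0$, the coordinates of $p^e\theta(u)$ are at most $\frac12$ and those of $Q$ are at least $1$, so the distance is at least $\frac32$. Hence $e\ge0$, against the hypothesis.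
\end{proof}

\section{The zero set of $\Delta$}\label{sec:zeros}

From now on $(a,b,c)$ is as in \eqref{eq:abc}. We need many $u$ such that all dilates $p^e\theta(u)$ avoid the open unit $L^1$-balls around odd points. This is a condition on the base-$p$ digits of $u$. Define
\[
\mathcal C=\Big\{2\sum_{l\ge2}\varepsilon_l(p-1)p^{-l}\Big\}\subset[0,\tfrac2p]\ \ (p\ge3),\qquad
\mathcal C=\Big\{\sum_{l\ge2}\varepsilon_l8^{-l}\Big\}\subset[0,\tfrac1{56}]\ \ (p=2),
\]
where $(\varepsilon_l)$ runs through all sequences in $\{0,1\}$. In both cases the $l$-th term is larger than the sum of all later terms, so different sequences give different points and $\mathcal C$ is uncountable. Changing one late digit shows that every point of $\mathcal C$ is a limit of other points of $\mathcal C$, and truncating shows that the finite sums are dense in $\mathcal C$.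

\begin{proposition}\label{prop:zero}
$\Delta=0$ on $\mathcal C$.
\end{proposition}

\begin{proof}
Since $\Delta$ is continuous and $\Delta(0)=0$, it suffices to treat a finite sum $u>0$, which lies in $\mathbb Z[\frac1p]$. We verify the hypotheses of Corollary~\ref{cor:criterion}. For $p\ge3$ we have $(w_1,w_2,w_3)=(u,u,2-3u)$ at $\theta(u)$, and $0<u<\frac2p\le\frac23$. For $p=2$ we have $(w_1,w_2,w_3)=(4u,8u,2-14u)$, and $0<u<\frac1{56}$. So $\theta(u)\in T$, and its coordinates are at most $1$. Fix $e\ge0$, put $M=p^e$, and suppose that $\|M\theta(u)-Q\|<1$ for an odd $Q=(m_1,m_2,m_3)\in\mathbb Z^3$.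

\emph{Case $p\ge3$.} With $\xi=Mu$ the assumption reads
\[
|M-\xi-m_1|+|M-\xi-m_2|+|\xi-m_3|<1 .
\]
The triangle inequality gives $|m_1-m_2|<1$ and $|M-m_1-m_3|<1$, so $m_1=m_2=M-m_3$. Then $m_3\equiv2m_1+m_3$ is odd, all three terms equal $|\xi-m_3|$, and $|\xi-m_3|<\frac13$. On the other hand, with $\varepsilon_1=0$, the number $\xi/2$ is an integer plus $\sum_{l>e}\varepsilon_l(p-1)p^{e-l}$, and this tail lies in $[0,\frac1p]$ if $\varepsilon_{e+1}=0$ and in $[1-\frac1p,1]$ if $\varepsilon_{e+1}=1$. So $\xi$ is within $\frac2p\le\frac23$ of an even integer, and its distance from every odd integer is at least $\frac13$. This is a contradiction.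

\emph{Case $p=2$.} Write $Mu=Y+\rho$ with $Y\in\mathbb Z$ and $0\le\rho<1$. Then
\[
M\theta(u)=(M-3Y,\,M-5Y,\,6Y)+(-3\rho,-5\rho,\,6\rho),
\]
and the first vector is even, with sum $2M-2Y$. Translation by an even vector and sign changes of coordinates preserve the norm and the set of odd points. So $g=(3\rho,5\rho,6\rho)$ is at distance less than $1$ from an odd point. We show that this is impossible.

A point $\phi\in[0,1]^3$ has distance at least $1$ from every integer point outside $\{0,1\}^3$, since such a point has a coordinate $\le-1$ or $\ge2$. Its distances from the odd vertices $(1,0,0)$, $(0,1,0)$, $(0,0,1)$, $(1,1,1)$ of the cube are $1+w_1(\phi)$, $1+w_2(\phi)$, $1+w_3(\phi)$ and $3-\|\phi\|$. So $\phi$ has distance at least $1$ from all odd points as soon as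
\begin{equation}\label{eq:tetra}
w_1(\phi),\,w_2(\phi),\,w_3(\phi)\ge0\qquad\text{and}\qquad\|\phi\|\le2 .
\end{equation}
For $l\ge0$ the fractional part of $8^lu$ lies in $[0,\frac1{56}]\cup[\frac18,\frac17]$, according to the digit $\varepsilon_{l+1}$. Writing $e=3l$, $3l+1$ or $3l+2$ and multiplying by $1$, $2$ or $4$, we find $\rho\in[0,\frac17]\cup[\frac14,\frac27]\cup[\frac12,\frac47]$. In each range we write $g=\omega+\phi$ with $\omega$ even:
\[
\begin{array}{c|c|c|c|c}
\rho&\omega&\phi&(w_1,w_2,w_3)(\phi)&\|\phi\|\\ \hline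
\eta,\ \ 0\le\eta\le\frac17&(0,0,0)&(3\eta,\,5\eta,\,6\eta)&(8\eta,\,4\eta,\,2\eta)&14\eta\\[2pt]
\frac14+\eta,\ \ 0\le\eta\le\frac1{28}&(0,1,1)&(\frac34+3\eta,\,\frac14+5\eta,\,\frac12+6\eta)&(8\eta,\,1+4\eta,\,\frac12+2\eta)&\frac32+14\eta\\[2pt]
\frac12+\eta,\ \ 0\le\eta\le\frac1{14}&(1,2,3)&(\frac12+3\eta,\,\frac12+5\eta,\,6\eta)&(8\eta,\,4\eta,\,1+2\eta)&1+14\eta
\end{array}
\]
In every row the coordinates of $\phi$ lie in $[0,\frac67]$ and \eqref{eq:tetra} holds. So $\phi$, and with it $g$, has distance at least $1$ from all odd points.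
\end{proof}

\begin{proposition}\label{prop:dense}
The set $\{\Delta>0\}$ is dense in $[0,\infty)$ if $p\ge3$, and dense in $[0,\frac15]$ if $p=2$.
\end{proposition}

\begin{proof}
For $f=xyz$ we have $\delta(q;i)\equiv3i\pmod 2$, so $\Delta(i/q)\ge1/q$ for odd $i$. The numbers $i/q$ with $i$ odd have spacing $2/q$, and they are dense as $q$ varies.

For $p=2$ the degree $D=14$ is even and parity alone gives nothing. Instead we use that $\frac3{16}(3,5,6)$ lies at distance $\frac{10}{16}$ from the odd point $(1,1,1)$. Let $q=16M$ with $M$ a power of $2$, and let $i=16l+3$ with $l\ge0$ and $5i<q$. From $80l+15<16M$ we get $M\ge5l+1$. So $Q=(M-3l-1,\,M-5l-1,\,6l+1)$ lies in $\mathbb N^3$, and its sum $2M-2l-1$ is odd. Now $(q-3i,\,q-5i,\,6i)-16Q=(7,1,2)$, so Lemmas~\ref{lem:segment} and~\ref{lem:lattice}(d) give $\delta(q;i)\ge16-10>0$. These $i/q$ have spacing $16/q$ and are dense in $[0,\frac15]$.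
\end{proof}

\begin{remark}
For $f=xyz$ the condition $p\ge3$ enters only through the inequality $\frac2p\le\frac23$ in Proposition~\ref{prop:zero}; the parity argument of Proposition~\ref{prop:dense} works in every characteristic. For $p=2$ and $f=xyz$ the tents leave too little uncovered. Indeed $\delta(2^e;1)$ is odd, so $\Delta(u)\ge2^{-e}-3|u-2^{-e}|>0$ on $(\frac23 2^{-e},\frac43 2^{-e})$, and for $e\ge1$ these intervals cover $(0,\frac23)$ except for the countably many points $\frac232^{-e}$. This is why $p=2$ requires another form $f$.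
\end{remark}

\section{Failure of analyticity in every dimension}\label{sec:proofA}

Adjoining the same new variable to $I$ and to $J$ replaces $h$ by a moving average.

\begin{lemma}\label{lem:integrate}
Let $(R,\mathfrak m)$ be a noetherian local ring of characteristic $p$ and dimension $d$, and let $I,J$ be $\mathfrak m$-primary ideals such that $h=h_{R,I,J}$ is continuous. Let $R'=R[t]_{(\mathfrak m,t)}$, $I'=(I,t)$, $J'=(J,t)$. Then $h_{R',I',J'}(s)=\int_{s-1}^sh(\xi)\,d\xi$ for all $s$, and this function is continuous.
\end{lemma}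

\begin{proof}
In $R[t]$ the coefficients of $t^l$ of the elements of $(I,t)^n$ form the ideal $I^{n-l}$, and $(J,t)^{[q]}=(J^{[q]},t^q)$. Hence
\[
R'/(I'^{\,n}+J'^{[q]})\cong\bigoplus_{l=0}^{q-1}R/(I^{n-l}+J^{[q]})
\]
as $R$-modules; lengths over $R$ and $R'$ agree because the residue fields agree. Put $h_q(\xi)=q^{-d}\ell(R/(I^{\lceil\xi q\rceil}+J^{[q]}))$. Since $\lceil sq\rceil-l=\lceil(s-l/q)q\rceil$ and $\dim R'=d+1$, the quantity whose limit defines $h_{R',I',J'}(s)$ is
\[
\frac1q\sum_{l=0}^{q-1}h_q\big(s-\tfrac lq\big).
\]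
The functions $h_q$ are nondecreasing and converge pointwise to the continuous function $h$, so they converge uniformly on $[s-1,s]$. To see this, cut the interval at finitely many points so that $h$ varies by less than $\epsilon$ on each piece. For large $q$ we have $|h_q-h|<\epsilon$ at the cut points, and monotonicity gives $|h_q-h|<2\epsilon$ in between. So we may replace $h_q$ by $h$, and the sum becomes a Riemann sum for the integral.
\end{proof}

Write $h_d=h_{R_d,I_d,J_d}$. The function $h_2$ is continuous by Proposition~\ref{prop:slicing}, and $(R_d,I_d,J_d)$ arises from $(R_{d-1},I_{d-1},J_{d-1})$ as in Lemma~\ref{lem:integrate}. By induction all $h_d$ are continuous. As $h_{d-1}=0$ on $(-\infty,0]$, we have $h_d(s)=\int_0^sh_{d-1}$ for $0<s<1$ and $d\ge3$. Therefore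
\begin{equation}\label{eq:derivative}
h_d^{(d-2)}=h_2\qquad\text{on }(0,1).
\end{equation}
Let $\sigma(u)=\frac1N\big(1+\frac{D+2}2u\big)$ be the inverse of the affine map $s\mapsto u_0(s)$. To use \eqref{eq:derivative} we need $\sigma(\mathcal C)$ to lie to the left of $1$. For $p\ge3$ and $u\le\frac23$ we have $\sigma(u)\le\frac14(1+\frac52\cdot\frac23)=\frac23$. For $p=2$ and $u\le\frac1{56}$ we have $\sigma(u)\le\frac1{15}(1+\frac8{56})<1$. Thus $\sigma(\mathcal C\setminus\{0\})\subset(\frac1N,1)$.

\begin{proposition}\label{prop:nonanalytic}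
Let $d\ge2$. The function $h_d$ is not real-analytic on any open interval $U$ that contains a point of $\sigma(\mathcal C)$.
\end{proposition}

\begin{proof}
Suppose it is. Every point of $\mathcal C$ is a limit of other points of $\mathcal C$, so $U$ contains $\sigma(u_1)$ for some $u_1\in\mathcal C\setminus\{0\}$. Then $K=U\cap(\frac1N,1)$ is an open interval containing $\sigma(u_1)$. On $K$ the function $h_2$ is real-analytic by \eqref{eq:derivative}, and $h_0$ is a polynomial because $Ns>1$. So $E=h_2-h_0$ is real-analytic on $K$. By Propositions~\ref{prop:slicing} and~\ref{prop:zero}, $E$ vanishes on $K\cap\sigma(\mathcal C)$, a set that accumulates at $\sigma(u_1)\in K$. A real-analytic function on an interval whose zeros accumulate at a point of the interval vanishes identically. Hence $E\equiv0$ on $K$, and by Proposition~\ref{prop:slicing} $\Delta\equiv0$ on the open interval $u_0(K)$. This interval contains $u_1$, and $0<u_1<\frac15$ if $p=2$. That contradicts Proposition~\ref{prop:dense}.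
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $S$ be countable and let $\mathbb R\setminus S$ be a union of open intervals on each of which $h_d$ is real-analytic; polynomials are a special case. Since $\sigma(\mathcal C)$ is uncountable, one of its points lies outside $S$, hence in one of the intervals. This contradicts Proposition~\ref{prop:nonanalytic}.
\end{proof}

\section{The complete function for $p=3$}\label{sec:proofB}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Here $D=3$, $N=4$, $h_0(s)=6s^2-\frac35((4s-1)_+)^2$ and $u_0=\frac25(4s-1)$. The set $\mathcal C$ consists of the $u$ such that $u/2$ has a ternary expansion with digits $0,2$ and first digit $0$. These are the $u\in[0,\frac23]$ with $u/2$ in the middle-thirds Cantor set.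

\emph{The two ends.} For $0<s\le\frac14$ Proposition~\ref{prop:slicing} gives $E(s)=0$ and $h(s)=6s^2$; also $h(0)=0$. At $s=\frac23$ we have $u_0=\frac23\in\mathcal C$, so $E=0$ and $h(\frac23)=\frac83-\frac53=1$. Since $h$ is nondecreasing and bounded by $q^{-2}\ell(R/(x^q,y^q))=1$, it equals $1$ on $[\frac23,\infty)$.

\emph{The function $\Delta$ on $[0,\frac23]$.} The intervals removed from $[0,\frac13]$ in the construction of the Cantor set are the middle thirds $\big(\frac{3\kappa+1}{3^{e+1}},\frac{3\kappa+2}{3^{e+1}}\big)$ of the intervals $[\frac\kappa{3^e},\frac{\kappa+1}{3^e}]$, with $e$ and $\kappa$ as in the statement. Doubling gives the gaps $(\gamma-r,\gamma+r)$ of $\mathcal C$, whose endpoints lie in $\mathcal C$. As $2\kappa+1$ is odd, $\Delta(\gamma)\ge3^{-e}=3r$, and $\Delta(\gamma\pm r)=0$ by Proposition~\ref{prop:zero}. The Lipschitz bound, applied from the center and from the nearer endpoint, yields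
\[
\Delta(u)=3(r-|u-\gamma|)\qquad\text{for }|u-\gamma|\le r .
\]
So on $[0,\frac23]$ the zero set of $\Delta$ is exactly $\mathcal C$. Proposition~\ref{prop:slicing} gives the statement on the zeros of $E$ for $\frac14<s\le\frac23$, and at $s=\frac14$ we have both $E=0$ and $u_0=0\in\mathcal C$.

\emph{The integral.} Let $u_0$ lie in the gap $(\gamma-r,\gamma+r)$, which is contained in the range $[0,4s]$ of \eqref{eq:E} since $4s>1$. The integrand is $\big(\frac12\Delta(u)-\frac52|u-u_0|\big)_+$. It vanishes outside the gap: if $\gamma'$ is the endpoint between $u_0$ and $u$, then $\frac12\Delta(u)\le\frac32|u-\gamma'|\le\frac52|u-u_0|$. Inside the gap $\Delta$ is symmetric about $\gamma$, so we may assume $u_0=\gamma+\tau$ with $0\le\tau<r$. Then $\frac12\Delta(u_0)=\lambda$, and the integrand is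
\[
\begin{array}{ll}
(\lambda-4\xi)_+&\text{at }u_0+\xi,\ \ 0\le\xi\le r-\tau,\\[2pt]
(\lambda-\xi)_+&\text{at }u_0-\xi,\ \ 0\le\xi\le\tau,\\[2pt]
\big((\lambda-\tau)-4(\xi-\tau)\big)_+&\text{at }u_0-\xi,\ \ \tau\le\xi\le\tau+r,
\end{array}
\]
the slopes being $-\frac32-\frac52$ away from the peak and $\frac32-\frac52$ toward it. The first piece reaches $0$ at $\xi=\lambda/4<r-\tau$ and contributes $\lambda^2/8$. If $\lambda\le\tau$, that is $\tau\ge\frac35r$, the second piece contributes $\lambda^2/2$ and the third nothing, so $E=\frac58\lambda^2$. If $\lambda\ge\tau$, the second contributes $\frac12\big(\lambda^2-(\lambda-\tau)^2\big)$; the third reaches $0$ at $\xi-\tau=(\lambda-\tau)/4<r$ and contributes $\frac18(\lambda-\tau)^2$. The total is $\frac58\lambda^2-\frac38(\lambda-\tau)^2$.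
\end{proof}

\begin{remark}
For $\tau\le\frac35r$ the terms linear in $\tau$ cancel and $E=\frac1{16}(9r^2-15\tau^2)$, a polynomial in $u_0-\gamma$. So over each gap $h$ consists of three polynomial pieces of degree at most two. This $h$ is therefore polynomial on each of countably many open intervals whose union has full measure in $\mathbb R$. What fails is the countability of the exceptional set, which must contain $\sigma(\mathcal C)$, an affine copy of the middle-thirds Cantor set.
\end{remark}

\section{Dimension one}\label{sec:proofC}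

In dimension one, ordinary and Frobenius powers of an $\mathfrak m$-primary ideal differ by a bounded length. So $h(s)$ is a Hilbert--Samuel multiplicity, and multiplicities in dimension one are computed by finitely many valuations. We use the following textbook facts.
\begin{enumerate}
\item[(i)] If $R\to R'$ is a flat local homomorphism with $\mathfrak mR'$ the maximal ideal of $R'$, then $\dim R'=\dim R$ and $\ell_{R'}(R'/\mathfrak bR')=\ell_R(R/\mathfrak b)$ for every $\mathfrak m$-primary $\mathfrak b$.
\item[(ii)] If $\dim R=1$ and the residue field is infinite, every $\mathfrak m$-primary ideal $\mathfrak a$ has a principal reduction: $\mathfrak a^{\nu+1}=g\mathfrak a^\nu$ for some $g\in\mathfrak a$ and $\nu\ge0$.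
\item[(iii)] If $\dim R=1$, the multiplicity $e(\mathfrak a,M)=\lim_n\ell(M/\mathfrak a^nM)/n$ is additive on short exact sequences of finitely generated modules and vanishes on modules of finite length. Moreover $e(\mathfrak a,R)=\sum_{\mathfrak p}\ell(R_{\mathfrak p})\,e(\mathfrak a,R/\mathfrak p)$, summed over the primes with $\dim R/\mathfrak p=1$ (the associativity formula).
\item[(iv)] The normalization of a complete local domain of dimension one is module-finite over it and is a discrete valuation ring.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:C}]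
Let $\dim R=1$. Powers and Frobenius powers commute with extension of ideals, so by (i) we may replace $R$ by the completion of $R[X]_{\mathfrak mR[X]}$. Thus $R$ is complete with infinite residue field $\kappa(R)$.

Let $s=m/q_0$ with $m\ge1$ and $q_0$ a power of $p$, and put $\mathfrak a=I^m+J^{[q_0]}$. For every $q$,
\[
\mathfrak a^{[q]}=(I^m)^{[q]}+J^{[q_0q]}\ \subset\ I^{mq}+J^{[q_0q]}\ \subset\ \mathfrak a^q ,
\]
and the middle ideal is the one that defines $h(s)$ at level $q_0q$. Take $g$ and $\nu$ as in (ii). For $q\ge\nu$,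
\[
g^qR\subset\mathfrak a^{[q]}\subset\mathfrak a^q=g^{q-\nu}\mathfrak a^\nu\subset g^{q-\nu}R .
\]
Multiplication by $g^{q-\nu}$ maps $R/g^\nu R$ onto $g^{q-\nu}R/g^qR$, and $R/g^\nu R$ has finite length since $gR\supset\mathfrak a^{\nu+1}$. So $\ell(\mathfrak a^q/\mathfrak a^{[q]})\le\ell(R/g^\nu R)$ for all large $q$, and
\[
h(s)=\lim_{q\to\infty}\frac{\ell(R/\mathfrak a^q)}{q_0q}=\frac{e(\mathfrak a,R)}{q_0}.
\]

For a prime $\mathfrak p$ with $\dim R/\mathfrak p=1$, let $V_{\mathfrak p}$ be the normalization of $R/\mathfrak p$, with valuation $v_{\mathfrak p}$ and residue field $\kappa(V_{\mathfrak p})$. For an $\mathfrak m$-primary ideal $\mathfrak b$ let $v_{\mathfrak p}(\mathfrak b)$ be the least value of $v_{\mathfrak p}$ on the image of $\mathfrak b$, which is nonzero; thus $\mathfrak bV_{\mathfrak p}$ is the $v_{\mathfrak p}(\mathfrak b)$-th power of the maximal ideal. The quotient $V_{\mathfrak p}/(R/\mathfrak p)$ is a finitely generated torsion module over a one-dimensional local domain, so it has finite length. By (iii),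
\[
e(\mathfrak a,R/\mathfrak p)=e(\mathfrak a,V_{\mathfrak p})=\lim_n\frac{\ell_R(V_{\mathfrak p}/\mathfrak a^nV_{\mathfrak p})}n=[\kappa(V_{\mathfrak p}):\kappa(R)]\;v_{\mathfrak p}(\mathfrak a),
\]
and $v_{\mathfrak p}(\mathfrak a)=\min\big(m\,v_{\mathfrak p}(I),\,q_0\,v_{\mathfrak p}(J)\big)$. The associativity formula gives
\begin{equation}\label{eq:dimone}
h(s)=\sum_{\mathfrak p}\ell(R_{\mathfrak p})\,[\kappa(V_{\mathfrak p}):\kappa(R)]\,\min\big(s\,v_{\mathfrak p}(I),\,v_{\mathfrak p}(J)\big)
\end{equation}
for all positive $s\in\mathbb Z[\frac1p]$. For arbitrary $s>0$, the lengths $\ell(R/(I^{\lceil sq\rceil}+J^{[q]}))$ lie between those for $s_1$ and $s_2$ whenever $s_1<s<s_2$. Letting $s_1,s_2\in\mathbb Z[\frac1p]$ tend to $s$ and using that the right side of \eqref{eq:dimone} is continuous, we obtain \eqref{eq:dimone} for $s$. At $s=0$ both sides are $0$.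

If $\dim R=0$, then $I$ and $J$ are nilpotent, so $I^{\lceil sq\rceil}=J^{[q]}=0$ for $s>0$ and large $q$, and $h(s)=\ell(R)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MM}
Cheng Meng and Alapan Mukhopadhyay,
\emph{$h$-function, Hilbert-Kunz density function and Frobenius-Poincar\'e function},
arXiv:2310.10270 (2023).

\end{thebibliography}
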